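# Minimal disks over convex domains in $\mathbb R^2\rtimes_A\mathbb R$: when does the boundary curve determine the surface?

## Two theorems on uniqueness

**Theorem 1.** Let $A\in M_2(\mathbb R)$ and let $X=\mathbb R^2\rtimes_A\mathbb R$ be the metric semidirect product: the Lie group $\mathbb R^2\times\mathbb R$ with product $(p_1,z_1)*(p_2,z_2)=(p_1+e^{z_1A}p_2,\;z_1+z_2)$ and the left invariant metric $ds^2=|e^{-zA}\,dp|^2+dz^2$, where $p=(x,y)$. Let $\Pi(x,y,z)=(x,y,0)$, $S=\frac12(A+A^T)$ and $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$. The following are equivalent.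

1. Whenever $E$ is a compact convex disk in $\mathbb R^2\rtimes_A\{0\}$, $C=\partial E$, and $\Gamma\subset\Pi^{-1}(C)$ is a continuous simple closed curve such that $\Pi\colon\Gamma\to C$ monotonically parameterizes $C$, the least-area disk $D_L$ of the existence theorem below is the unique compact branched minimal surface in $X$ with boundary $\Gamma$.
2. $S$ is a scalar matrix, i.e. $A=\lambda I+\mu J$.
3. $X$ has constant sectional curvature (which is then $-\lambda^2$).

Moreover, if $S$ is not scalar, there are a square $E$ and a Lipschitz function $\gamma$ on $\partial E$ whose graph $\Gamma$ bounds two different disks which both have least area.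

**Theorem 2.** Let $A=\mathrm{diag}(2,-1)$, $\kappa(y)=\frac14\cosh(4y)$, $E_R=[-R,R]\times[-1,1]$, and
$$\Sigma_R=\{(x,y,-\log\kappa(y)):(x,y)\in E_R\},\qquad \Gamma_R=\partial\Sigma_R.$$
Then $\Sigma_R$ is a compact embedded minimal disk, $\Gamma_R$ is a graph over $\partial E_R$, and for $R$ large $\Sigma_R$ does not have least area. So $D_L\neq\Sigma_R$ are two compact minimal surfaces with boundary $\Gamma_R$.

The conjecture behind these theorems is taken from William H. Meeks III, Pablo Mira and Joaquin Perez, "The geometry of stable minimal surfaces in metric Lie groups", arXiv:1610.07317 (2016). It says that (1) holds for every $A$. Theorem 2 refutes it with an explicit surface, and Theorem 1 says for which $A$ it is true. We take the following statement, which is part of the formulation of the conjecture, as given.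

**Existence theorem (quoted).** Under the hypotheses on $E,C,\Gamma$ in (1), $\Gamma$ is the boundary of a compact embedded disk $D_L$ of finite least area among compact surfaces in $X$ with boundary $\Gamma$; $D_L$ is minimal and its interior is a $\Pi$-graph over $\mathrm{Int}(E)$.

## The metric, the curves and the surfaces

*The metric.* Put $G_z=e^{-zA^T}e^{-zA}$, so that $ds^2=dp^TG_z\,dp+dz^2$. If $e^{-zA}=(a_{ij}(z))$, then
$$ds^2=(a_{11}^2+a_{21}^2)dx^2+(a_{12}^2+a_{22}^2)dy^2+(a_{11}a_{12}+a_{21}a_{22})(dx\otimes dy+dy\otimes dx)+dz^2.$$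
It is left invariant: $(p,z)\mapsto(p_1+e^{z_1A}p,\;z_1+z)$ pulls $|e^{-zA}dp|$ back to $|e^{-(z+z_1)A}e^{z_1A}dp|=|e^{-zA}dp|$. The metric is homogeneous, hence complete with bounded sectional curvature. We use four kinds of isometries:

- horizontal translations $(p,z)\mapsto(p+p_1,z)$, within $X$;
- the rotation $(p,z)\mapsto(-p,z)$, within $X$;
- for a rotation matrix $R$, the map $(p,z)\mapsto(R^Tp,z)$ from $X_A$ to $X_{R^TAR}$, because $|e^{-zR^TAR}R^Tdp|=|e^{-zA}dp|$;
- the flip $(p,z)\mapsto(p,-z)$ from $X_A$ to $X_{-A}$.

Vertical translation $(p,z)\mapsto(p,z+c)$ is in general *not* an isometry; left translation by $(0,c)$ is $(p,z)\mapsto(e^{cA}p,z+c)$.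

*Examples.* For $A=0$, and also for $A=J$ (where $e^{-zJ}$ is a rotation), the metric is Euclidean. For $A=I$ it is $e^{-2z}|dp|^2+dz^2$, and $t=e^z$ turns it into the hyperbolic metric $t^{-2}(|dp|^2+dt^2)$. For $A=\mathrm{diag}(1,-1)$ it is $e^{-2z}dx^2+e^{2z}dy^2+dz^2$: going up shrinks the $x$-direction and stretches the $y$-direction. For the first three, $S$ is scalar; for the last it is not.

**Definition.** $\Pi\colon\Gamma\to C$ *monotonically parameterizes* $C$ if it is continuous, surjective, of degree one, and each fiber is connected: a single point or a vertical arc of $\Gamma$.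

*Example.* Over the unit circle, let $\Gamma$ have height $0$ over $\{x\le0\}$, height $1$ over $\{x\ge0\}$, and contain the two vertical unit segments over $(0,\pm1)$. This is allowed. A curve that moves forward along $C$, then back at a larger height, then forward again has a three-point fiber and is not allowed. The graph of a continuous function on $C$ is always allowed.

**Definition.** A *compact branched minimal surface with boundary $\Gamma$* is a continuous map $f\colon M\to X$, with $M$ a compact surface of any topology, orientable or not, such that $f|_{\partial M}$ is a homeomorphism onto $\Gamma$ and $f|_{\mathrm{int}M}$ is a branched minimal immersion: near every interior point there are coordinates in which $f$ is nonconstant, conformal and harmonic. The zeros of $df$, the branch points, are then isolated.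

*Example.* In $\mathbb R^3$ the map $\zeta\mapsto(\mathrm{Re}\,\zeta^2,\mathrm{Im}\,\zeta^2,0)$ on the unit disk is a branched minimal immersion with a branch point at $0$. It wraps the boundary twice around the unit circle, so it is not a surface with boundary that circle in our sense. This is what the homeomorphism condition excludes, and we use it at the very end of the uniqueness proof.

## The area of a graph, and vertical planes

Let $T=\operatorname{tr}A$. For a graph $z=u(x,y)$ put $p=\nabla u$ and $G=G_u$. The first fundamental form is $G+pp^T$, and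
$$\det(G+pp^T)=\det G\,(1+p^TG^{-1}p)=\det G+p^T(J^TGJ)p,$$
because $\det G\cdot G^{-1}$ is the adjugate of $G$, which for a symmetric $2\times2$ matrix is $J^TGJ$. Since $\det G=e^{-2uT}$, the area element is $F(u,\nabla u)\,dx\,dy$ with
$$F(u,p)=\sqrt{e^{-2uT}+|e^{-uA}Jp|^2}.\tag{1}$$
$F$ is smooth and $F_{pp}>0$, since $p\mapsto e^{-uA}Jp$ is invertible. The graph is minimal iff
$$\operatorname{div}F_p(u,\nabla u)=F_u(u,\nabla u).\tag{2}$$
For $A=0$ this is $F=\sqrt{1+|p|^2}$. For $A=\mathrm{diag}(1,-1)$ it is $F=\sqrt{1+e^{-2u}u_y^2+e^{2u}u_x^2}$.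

*Vertical planes are minimal.* Composing $(p,z)\mapsto(-p,z)$ with horizontal translations gives the rotation by $\pi$ about any vertical line. It preserves each vertical plane through that line and reverses the unit normal along it, so $H=0$ there.

The next lemma says that a one-sided vertical tangency forces a vertical plane. We need it twice.

**Lemma 1.** Let $(\tau,\nu)$ be rotated Euclidean coordinates on $\mathbb R^2$. Let $\nu=f(\tau,z)$ be a $C^{2}$ minimal graph over a disk of the $(\tau,z)$-plane, with $f=0$ and $df=0$ at the centre. If $\partial_zf$ does not take both signs, then $f\equiv0$.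

*Proof.* First we write the equation. The area element of the graph is $\sqrt{\det(\text{metric})}$ times the length of the covector $d\nu-f_\tau d\tau-f_zdz$. With $q=(f_\tau,f_z)$ and $\mathbf n,\mathbf t$ the unit vectors in the directions $\nu,\tau$, it is
$$\Phi(z,q)=e^{-zT}\sqrt{|e^{zA^T}(\mathbf n-q_1\mathbf t)|^2+q_2^2},$$
because $G_z^{-1}=e^{zA}e^{zA^T}$. It is analytic and does not involve $\tau$ or $\nu$. Also $\Phi_{qq}>0$: the second derivative of the norm at $\xi$ in a direction $\omega$ vanishes only if $\omega$ is parallel to $\xi$. Here $\xi=(e^{zA^T}(\mathbf n-q_1\mathbf t),q_2)$, while $\omega=(-\omega_1e^{zA^T}\mathbf t,\omega_2)$, and since $\mathbf n$ and $\mathbf t$ are independent this means $\omega=0$. The Euler–Lagrange equation is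
$$\Phi_{q_iq_j}(z,\nabla f)f_{ij}+\Phi_{q_2z}(z,\nabla f)=0.$$
Constants are solutions (vertical planes are minimal), so $\Phi_{q_2z}(z,0)=0$ and $\Phi_{q_2z}(z,\nabla f)=b^if_i$ with $b^i=\int_0^1\Phi_{q_2zq_i}(z,\theta\nabla f)\,d\theta$. Hence $a^{ij}f_{ij}+b^if_i=0$ with $a^{ij}=\Phi_{q_iq_j}$ positive definite. By the classical regularity theorem $f$, and so $a^{ij}$ and $b^i$, are real analytic.

Suppose $f\not\equiv0$. Let $P$ be the lowest-order nonzero homogeneous Taylor polynomial of $f$ at the centre, of degree $k\ge2$. The terms of order $k-2$ in the equation give $a^{ij}_0\,\partial_{ij}P=0$, with $a_0^{ij}$ the values at the centre. If $\partial_zP\equiv0$, then $P=c\tau^k$ and $a_0^{\tau\tau}ck(k-1)\tau^{k-2}=0$, so $c=0$, a contradiction. So $\partial_zP$ is a nonzero homogeneous polynomial of degree $k-1\ge1$ solving the same constant-coefficient equation. After a linear change of variables it is harmonic and vanishes at the centre, so it takes both signs. Along rays on which it is nonzero it dominates the rest of $\partial_zf$ near the centre, so $\partial_zf$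 takes both signs, a contradiction. $\square$

*Consequence.* Let $\gamma\in C^0(C)$ and let $\Gamma$ be its graph. Then $\Pi|_{D_L}$ is a continuous bijection from a compact space onto $E$, so $D_L$ is the graph of some $u\in C^0(E)$ with $u=\gamma$ on $C$. We claim that $u$ is smooth in $\mathrm{Int}E$. If not, $D_L$ has a vertical tangent plane at some interior point, and near it $D_L$ is a graph $\nu=f(\tau,z)$ as in Lemma 1. As $\Pi$ is injective, $z\mapsto f(\tau,z)$ is injective for each $\tau$, hence strictly monotone, and by continuity in $\tau$ in the same direction for all $\tau$. So $\partial_zf$ does not take both signs and $f\equiv0$, which contradicts injectivity.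

## Sliding a surface, and where it gets stuck

Suppose first that $A=0$ and $\Gamma$ is the graph of a function $\gamma$. A second surface $f$ with boundary $\Gamma$ projects into $\mathrm{Int}E$ from its interior (linear functions are harmonic on it). Lift $D_L$ by a large $c$ and lower it until it first touches $f$, at some $c_0\ge0$. If $c_0>0$, the boundary of $D_L+c_0$ lies over $C$, strictly above $\Gamma$, so the contact is interior to both surfaces, and the maximum principle excludes it. So $c_0=0$ and $f$ lies below $D_L$. Sliding from below finishes the proof.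

For general $A$, one must slide by isometries, so one tries $(p,z)\mapsto(e^{cA}p,z+c)$. Take $A=\mathrm{diag}(2,-1)$ and $E_R$ as in Theorem 2. The translate lies over $[-e^{2c}R,e^{2c}R]\times[-e^{-c},e^{-c}]$. For $c>0$ the edges $|y|=1$ have moved into the interior of $E_R$; for $c<0$ the edges $|x|=R$ have. So the first contact may be at the boundary of the translate, where the maximum principle says nothing. When $e^{cA}E\supset E$ there is still a problem: the *interior* of the translate may first touch $\Gamma$. Sliding breaks down exactly at such boundary contacts.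

The analytic version is to ask that the integrand be jointly convex in the function and its gradient. For $A=0$ this holds. For $A=\mathrm{diag}(2,-1)$ put $c=e^{-u}$. Then $u_x=-c_x/c$, $u_y=-c_y/c$, $T=1$ and $e^{-uA}=\mathrm{diag}(c^2,c^{-1})$, so (1) becomes
$$F=\sqrt{c^2+c^4u_y^2+c^{-2}u_x^2}=\sqrt{c^2+c^2c_y^2+c^{-4}c_x^2}.\tag{3}$$
On functions of $y$ alone this is $c\sqrt{1+q^2}$ with $q=c'$. Its Hessian in $(c,q)$ has $F_{cc}=0$ and $F_{cq}=q/\sqrt{1+q^2}$, so its determinant is $-q^2/(1+q^2)<0$ for $q\neq0$: it is not convex in these variables. And $\int c\sqrt{1+c'^2}\,dy$ is a familiar functional, that of the catenary problem, in which curves with the same endpoints can be critical without being shortest.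

## Catenaries in $\mathbb R^2\rtimes_{\mathrm{diag}(2,-1)}\mathbb R$: proof of Theorem 2

**Step 1: $\Sigma_R$ is minimal.** In (3), $F$ depends on $c_x$ only through $c_x^2$. So for $c=\kappa(y)$ the terms coming from $c_x$ vanish from the Euler–Lagrange equation, which becomes that of $\int c\sqrt{1+c'^2}\,dy$:
$$\Big(\frac{cc'}{\sqrt{1+c'^2}}\Big)'=\sqrt{1+c'^2}.$$
Let $k=\frac14$, so $\kappa=k\cosh(y/k)$. Then $\kappa'=\sinh(y/k)$ and $\sqrt{1+\kappa'^2}=\cosh(y/k)$. Moreover $\kappa\kappa'/\sqrt{1+\kappa'^2}=k\sinh(y/k)$ has derivative $\cosh(y/k)$. So $\Sigma_R$ is minimal. It is a graph over $E_R$, hence an embedded disk, and $\Gamma_R$ is a graph over $\partial E_R$, so the hypotheses in (1) hold.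

**Step 2: its area.** Since $F=\kappa\sqrt{1+\kappa'^2}=k\cosh^2(y/k)$ on $\Sigma_R$,
$$\mathrm{Area}(\Sigma_R)=2R\int_{-1}^1k\cosh^2(y/k)\,dy=2R\Big(k+\frac{k^2}{2}\sinh\frac2k\Big)=2R\Big(\frac14+\frac{\sinh4\cosh4}{16}\Big).$$

**Step 3: a competitor that is flat in the middle.** The chord joining the endpoints of the catenary has height $c_1=\kappa(\pm1)=\frac14\cosh4$ and weighted length only $2c_1$. We use it for most values of $x$. Let $\chi(x)$ be smooth, $0\le\chi\le1$, $\chi=0$ near $|x|=R$, $\chi=1$ for $|x|\le R-1$, with profile near the ends independent of $R$. Let $c=(1-\chi(x))\kappa(y)+\chi(x)c_1>0$. At $|y|=1$ we have $c=c_1=\kappa(\pm1)$, and near $|x|=R$ we have $c=\kappa$. So the graph of $u=-\log c$ is a smooth disk with boundary $\Gamma_R$. Where $\chi=1$, $F=c_1$. So its area is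
$$(2R-2)\cdot2c_1+B=(2R-2)\,\frac{\cosh4}{2}+B,$$
with $B$ independent of $R$.

**Step 4: comparison.** We have $\sinh4>4+\frac{4^3}{6}>8$, so $\frac{\sinh4\cosh4}{16}>\frac{\cosh4}{2}$. The coefficient of $2R$ is strictly larger for $\Sigma_R$, so for $R$ large the competitor has strictly smaller area. As $D_L$ has least area, $D_L\ne\Sigma_R$. $\blacksquare$

## Four walls and a floor

For a general $A$ with $S$ not scalar there is no explicit minimal surface to start from, so we look for a mechanism. Rotate so that $S=\mathrm{diag}(\mu_1,\mu_2)$ with $\delta=\mu_1-\mu_2>0$, and let $\lambda_i(z)=|e^{-zA}e_i|$, so $\lambda_i(0)=1$ and $\lambda_i'(0)=-\mu_i$. Take the small square $E=[-\frac\varepsilon2,\frac\varepsilon2]^2$. Let $\Gamma$ have height $\alpha<0$ over the edges $y=\pm\frac\varepsilon2$ and height $\beta>0$ over the edges $x=\pm\frac\varepsilon2$, with vertical segments at the corners. For $a\in[\alpha,\beta]$ we can span $\Gamma$ by a floor at height $a$, by walls over $y=\pm\frac\varepsilon2$ from $\alpha$ up to $a$, and by walls over $x=\pm\frac\varepsilon2$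 from $a$ up to $\beta$. A wall over an edge parallel to $e_i$ has area $\varepsilon\int\lambda_i\,dz$. So the total area is exactly
$$2\varepsilon\Big[\int_\alpha^a\lambda_1\,dz+\int_a^\beta\lambda_2\,dz\Big]+\varepsilon^2e^{-aT}.$$
With $\lambda_i\approx1-\mu_iz$, the bracket is a constant minus $\frac\delta2a^2$: it is *concave* in $a$, so the floor wants to be at one of the two ends. For $A=\mathrm{diag}(1,-1)$, $\beta=-\alpha=h$, the total is exactly $2\varepsilon(2e^h-2\cosh a)+\varepsilon^2$, with equal minima at $a=\pm h$.

In that symmetric example the isometry $(x,y,z)\mapsto(y,x,-z)$ preserves $\Gamma$ and exchanges the two wells. For a general $A$ there is no such symmetry. Instead we move $\alpha,\beta$ together through a parameter $s$. For $s$ at one end of its range the height of the least-area disk at the centre must be negative, at the other end positive, and it is never near $0$. It is monotone in $s$, so it jumps, and at the jump we find one least-area disk from each side.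

To carry this out we need comparison and compactness for least-area graphs, and a proof that a *true* minimizer has at least about the area of the four walls. Since the relevant gain is of size $\varepsilon h^2$ when $|\alpha|,|\beta|\sim h$, while the floor costs $O(\varepsilon^2)$ and the Taylor errors $O(\varepsilon h^3)$, we shall choose $h$ small and then $\varepsilon$ much smaller than $h^2$. We also replace the corner segments by steep Lipschitz ramps, so that curves with different $s$ are strictly ordered graphs.

## Least-area graphs: approximation, ordering, compactness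

Let $E$ be a compact convex disk and $C=\partial E$. Put $\mathcal L=C^0(E)\cap\mathrm{Lip}_{loc}(\mathrm{Int}E)$ and, for $w\in\mathcal L$, $\mathcal A(w)=\int_EF(w,\nabla w)\in[0,\infty]$. For $\gamma\in C^0(C)$ let $a(\gamma)<\infty$ be the least area for the graph of $\gamma$. Call $u\in\mathcal L$ *least for $\gamma$* if $u|_C=\gamma$ and $\mathcal A(u)=a(\gamma)$. By the previous consequence of Lemma 1, the existence theorem gives a least function that is smooth in $\mathrm{Int}E$. For example, if $A=0$ and $\gamma$ is the restriction of an affine function, that affine function is least. The surfaces with boundary $\Gamma$ that compete in the existence theorem include the graphs of functions in $C^0(E)\cap C^\infty(\mathrm{Int}E)$, the regularity that $D_L$ itself has. The next lemma adds the functions in $\mathcal L$.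

**Lemma 2.** If $w\in\mathcal L$ and $w|_C=\gamma$, then $\mathcal A(w)\ge a(\gamma)$.

*Proof.* Assume $\mathcal A(w)<\infty$. As $w$ is bounded, $F(w,\nabla w)\ge c|\nabla w|$ for some $c>0$, so $\nabla w\in L^1$. Take a locally finite partition of unity $(\psi_i)$ of $\mathrm{Int}E$ by compactly supported functions, and mollify each $\psi_iw$ so finely that the supports stay locally finite and compact in $\mathrm{Int}E$, and the $i$-th error is at most $2^{-i}/j$ both in $C^0$ and, for the gradient, in $L^1$. The sum $w_j$ is smooth in $\mathrm{Int}E$. We have $w_j\to w$ uniformly and $\nabla w_j\to\nabla w$ in $L^1$. Near $C$ only large $i$ contribute, so $w_j-w\to0$ at $C$, and $w_j\in C^0(E)$ with $w_j=\gamma$ on $C$. By (1), $F(u,p)$ is the length of the vector $(e^{-uT},e^{-uA}Jp)$, so for $u,u'$ bounded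
$$|F(u,p)-F(u',p')|\le \mathrm{const}\,\big(|p-p'|+|u-u'|(1+|p|)\big).$$
Hence $\mathcal A(w_j)\to\mathcal A(w)$. The graphs of the $w_j$ are compact disks with boundary $\Gamma$, so $\mathcal A(w_j)\ge a(\gamma)$. $\square$

**Lemma 3.** Let $u_i$ be smooth in $\mathrm{Int}E$ and least for $\gamma_i$, $i=1,2$.
(a) If $\gamma_1<\gamma_2$ on $C$, then $u_1\le u_2$.
(b) If $\gamma_1=\gamma_2$ and $u_1(p_0)=u_2(p_0)$ for some $p_0\in\mathrm{Int}E$, then $u_1=u_2$.

*Proof.* The point is that the minimum of the two is again a minimizer. Let $v=\min(u_1,u_2)$ and $w=\max(u_1,u_2)$. They lie in $\mathcal L$ and have boundary values $\gamma_1$ and $\gamma_2$. At almost every point, $v$ and $w$ with their gradients are $u_1$ and $u_2$ with theirs, in some order, so $\mathcal A(v)+\mathcal A(w)=\mathcal A(u_1)+\mathcal A(u_2)=a(\gamma_1)+a(\gamma_2)$. By Lemma 2, $\mathcal A(v)\ge a(\gamma_1)$ and $\mathcal A(w)\ge a(\gamma_2)$, so $v$ is least for $\gamma_1$. Applying Lemma 2 to $v+\theta\phi$ with $\phi\in C_c^\infty(\mathrm{Int}E)$ and differentiating at $\theta=0$, we see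 that $v$ is a locally Lipschitz weak solution of (2).

Let $d=u_1-v\ge0$. Subtracting the weak equations of $u_1$ and $v$, $d$ is a weak solution of
$$D_i(a^{ij}D_jd+b^id)-c^jD_jd-ed=0,\qquad a^{ij}=\int_0^1F_{p_ip_j}(v+\theta d,\nabla v+\theta\nabla d)\,d\theta,$$
and $b^i,c^j,e$ are the corresponding integrals of $F_{p_iu},F_{up_j},F_{uu}$. On compact subsets of $\mathrm{Int}E$ the coefficients are bounded and the equation is uniformly elliptic. By the Harnack inequality (Gilbarg–Trudinger, Thm 8.20), if $d$ vanishes at one interior point, it vanishes near it, and by connectedness $d\equiv0$. In (a), $u_1<u_2$ near $C$ by continuity, so $d=0$ there and $u_1=v\le u_2$. In (b), $d(p_0)=0$, so $u_1\le u_2$; by symmetry $u_2\le u_1$. $\square$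

**Lemma 4.** Let $\mathcal F$ be a family of functions, smooth in $\mathrm{Int}E$, each least for some continuous boundary data, with $|u|\le\Lambda$ for all $u\in\mathcal F$. Then on every compact $K\subset\mathrm{Int}E$ all derivatives of the $u\in\mathcal F$ are bounded by constants depending only on $K$, the order and the family. So sequences in $\mathcal F$ subconverge in $C^\infty_{loc}(\mathrm{Int}E)$ to solutions of (2).

*Proof.* *Curvature bound.* Let $K'\subset\mathrm{Int}E$ be a compact neighbourhood of $K$, and $E'\subset\mathrm{Int}E$ a compact smooth domain whose interior contains $K'$. Let $\Sigma_u$ be the graph of $u$ over $\mathrm{Int} E$; it is two-sided. A small compactly supported normal variation of $\Sigma_u$ is again the graph of a smooth function that equals $u$ near $C$, so by Lemma 2 its area is not smaller: $\Sigma_u$ is stable. A curve in $\Sigma_u$ from a point over $K'$ to $\partial(\Sigma_u\cap\Pi^{-1}(E'))$ projects to a curve from $K'$ to $\partial E'$, and for $|z|\le\Lambda$ the metric dominates a multiple of $|dp|^2$. So these points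 have intrinsic distance at least some $d_0>0$, independent of $u$, from that boundary. By Rosenberg–Souam–Toubiana (J. Differential Geom. 84 (2010) 623–648), in a complete 3-manifold with sectional curvature $|K_{sec}|\le\Lambda_0$, stable two-sided $H$-surfaces satisfy $|II|(x)\le c/\min\{d(x,\partial\Sigma),\pi/(2\sqrt{\Lambda_0})\}$. So $|II|$ is uniformly bounded over $K'$.

*Passing to Euclidean geometry.* On $E\times[-\Lambda-1,\Lambda+1]$ the metric is uniformly comparable to the Euclidean one and has bounded derivatives. If $\xi$ is the Euclidean unit conormal of the surface and $\Gamma(\cdot,\cdot)$ denotes the Christoffel symbols of $X$, the two second fundamental forms are related, up to sign, by $II_{euc}(V,V')=|\xi|_{X}\,II(V,V')-\xi(\Gamma(V,V'))$. So $II_{euc}$ is also bounded. Hence there is a uniform $r_1>0$ such that, near each of its points over a fixed smaller compact neighbourhood of $K$, $\Sigma_u$ is a Euclidean graph over a disk of radius $r_1$ in its tangent plane, with uniform $C^2$ bounds, hence by Schauder theory uniform $C^{2,\alpha}$ bounds.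

*Gradient bound on $K$.* Suppose $p_n\in K$, $u_n\in\mathcal F$ and $|\nabla u_n(p_n)|\to\infty$. Pass to a subsequence with $x_n=(p_n,u_n(p_n))\to(p,z_0)$ such that the tangent planes at $x_n$, whose Euclidean normals $(-\nabla u_n,1)/\sqrt{1+|\nabla u_n|^2}$ become horizontal, converge to a vertical plane $P_0$ through $(p,z_0)$. Let $\tau,\nu$ be Euclidean horizontal coordinates centred at $p_n$, along $P_0$ and normal to it. For $n$ large, $\Sigma_{u_n}$ contains near $x_n$ a graph $\nu=f_n(\tau,z)$ over a disk of radius $r_1/2$, and after passing to a subsequence $f_n\to f$ in $C^2$ on compact subsets. Horizontal translations are isometries, so $\nu=f$ is minimal; at the centre $f=0$ and $df=0$. The tangent planes of $\Sigma_{u_n}$ are never vertical, so $\partial_zf_n$ never vanishes and has one sign; thus $\partial_zf$ does not take both signs. By Lemma 1, $f\equiv0$.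

So the points of $\Sigma_{u_n}$ given by $\tau=0$, $z=z_0+r_1/4$ converge to $(p,z_0+r_1/4)$, and their tangent planes converge to $P_0$. Repeat the argument with these points in place of $x_n$: they lie over points converging to the same $p\in K$, so the same $r_1$ works. After finitely many steps the height exceeds $\Lambda$, a contradiction.

*Higher derivatives.* Bounds for $II$ and $\nabla u$ give bounds for $D^2u$. Then (2) is an elliptic equation for $u$ with Hölder-bounded coefficients, and Schauder theory bounds all higher derivatives on $K$. $\square$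

## Nonscalar $S$: a jump of the central height

In this section we prove the last assertion of Theorem 1, and with it (1)$\Rightarrow$(2). As above, $S=\mathrm{diag}(\mu_1,\mu_2)$ with $\delta=\mu_1-\mu_2>0$, which a rotation achieves. Along with $\lambda_i$ put
$$\kappa_1=e^{-zT}/\lambda_2,\qquad\kappa_2=e^{-zT}/\lambda_1.$$
Then $\kappa_i(0)=1$, $\kappa_1'(0)=-T+\mu_2=-\mu_1$ and $\kappa_2'(0)=-\mu_2$: to first order $\kappa_i$ and $\lambda_i$ agree. By Taylor's formula there is $C_1$ such that for $|z|\le1$
$$|\lambda_i-(1-\mu_iz)|\le C_1z^2,\quad|\kappa_i-(1-\mu_iz)|\le C_1z^2,\quad\lambda_i,\ \kappa_i,\ e^{-zT}\le C_1.\tag{4}$$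
We have $J\nabla u=-u_ye_1+u_xe_2$. Let $\mathbf a=e^{-uA}J\nabla u$. From $|\det(\mathbf a,\mathbf b)|\le|\mathbf a||\mathbf b|$ with $\mathbf b=e^{-uA}e_2$ we get $e^{-uT}|u_y|\le|\mathbf a|\lambda_2(u)$, and with $\mathbf b=e^{-uA}e_1$ we get $e^{-uT}|u_x|\le|\mathbf a|\lambda_1(u)$. So
$$F\ge\kappa_1(u)|u_y|,\qquad F\ge\kappa_2(u)|u_x|,\qquad F\le e^{-uT}+\lambda_1(u)|u_y|+\lambda_2(u)|u_x|.\tag{5}$$
The lower bounds are how a true minimizer will be compared with walls.

*The curves.* Let $0<h\le\frac12$, $0<\varepsilon\le\frac14$, $E=[-\frac\varepsilon2,\frac\varepsilon2]^2$, $|s|\le\frac h2$, $\alpha=s-h$, $\beta=s+h$. So $\alpha<0<\beta$ and $|\alpha|,|\beta|\le\frac32h<1$. Let $\phi$ be even, $\phi=-1$ for $|x|\le\frac\varepsilon2-\varepsilon^2$, linear on $[\frac\varepsilon2-\varepsilon^2,\frac\varepsilon2]$, $\phi(\frac\varepsilon2)=1$. Put $g_s(x)=s+h\phi(x)$ and $\gamma_s(x,y)=g_s(x)$ on $C$, and let $\Gamma_s$ be its graph: height $\beta$ over $x=\pm\frac\varepsilon2$, height $\alpha$ over most of $y=\pm\frac\varepsilon2$, and ramps of width $\varepsilon^2$.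 For each $s$ fix a least $u_s$ from the existence theorem. The constants $C_0,C_1,C_2,\dots$ depend only on $A$.

**Step 1: symmetry and monotonicity.** *We show $u_s(-p)=u_s(p)$, and $u_s\le u_{s'}$ if $s<s'$.* As $\gamma_s$ is even and $F(u,-p)=F(u,p)$, the function $p\mapsto u_s(-p)$ is also least for $\gamma_s$. It agrees with $u_s$ at $0$, so Lemma 3(b) applies. If $s<s'$, then $\gamma_s<\gamma_{s'}$, and Lemma 3(a) applies.

**Step 2: a minimizer cannot bulge by more than $O(\varepsilon)$.** *Let $|z_0|\le1$, $U\subset\mathrm{Int}E$ open, $u=u_s>z_0$ on $U$ and $u=z_0$ on $\partial U$. Then $\sup_Uu\le z_0+C_0\varepsilon$ with $C_0=e^{|T|}$. Likewise, if $u<z_0$ on $U$ and $u=z_0$ on $\partial U$, then $\inf_Uu\ge z_0-C_0\varepsilon$.* This will make level sets reach the boundary.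

The flip $(p,z)\mapsto(p,-z)$, $X_A\to X_{-A}$, reduces the second claim to the first, with the same $C_0$. For $k>z_0$ let $U_k=U\cap\{u>k\}$. Since $u=z_0<k$ on $\partial U$, $\overline{U_k}$ is a compact subset of $U$, and $u=k$ on $\partial U_k$. Replacing $u$ by $k$ on $U_k$ gives a function in $\mathcal L$ with the same boundary values, so by Lemma 2
$$\int_{U_k}F(u,\nabla u)\le e^{-kT}|U_k|.\tag{6}$$

*Case $T<0$.* On $U_k$ we have $F\ge e^{-uT}>e^{-kT}$, so (6) forces $U_k=\emptyset$.

*Case $T=0$.* Here $F\ge1$ with equality only where $\nabla u=0$. So (6) gives $\nabla u=0$ on $U_k$. On a component of $U_k$, $u$ would be a constant larger than $k$, while $u=k$ on its boundary, which lies in $\partial U_k$. So $U_k=\emptyset$.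

*Case $T>0$.* Let $m(k)=|U_k|$. As $J\nabla u/|\nabla u|$ is a unit tangent of the level curves, the coarea formula gives
$$\int_{U_k}|e^{-uA}J\nabla u|=\int_k^\infty\ell(z)\,dz,\qquad \ell(z)=\text{length of }e^{-zA}(U\cap\{u=z\}).$$
By Sard's theorem, for a.e. $z>z_0$ the set $U\cap\{u=z\}$ is a compact smooth curve bounding $U_z$. The region $e^{-zA}U_z$ has area $e^{-zT}m(z)$, so by the isoperimetric inequality $\ell(z)\ge\sqrt{4\pi e^{-zT}m(z)}$. Put $V(k)=\int_k^\infty e^{-zT/2}m(z)^{1/2}dz$, which is finite as $m=0$ beyond $\max u$. Since $F\ge|e^{-uA}J\nabla u|$, (6) gives for every $k>z_0$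
$$\sqrt{4\pi}\,V(k)\le e^{-kT}m(k),\tag{7}$$
and the right side equals $V'(k)^2$ for a.e. $k$. As $V'\le0$, while $V>0$ we have $(V^{1/2})'=V'/(2V^{1/2})\le-\frac12(4\pi)^{1/4}$. So, using (7) at $k$ and $m\le|E|=\varepsilon^2$, $V$ vanishes beyond
$$k+2(4\pi)^{-1/4}V(k)^{1/2}\le k+2(4\pi)^{-1/2}e^{-kT/2}m(k)^{1/2}\le k+\pi^{-1/2}e^{-kT/2}\varepsilon.$$
Beyond this value $m=0$, so $\sup_Uu$ is at most this value. Let $k\downarrow z_0$ and use $|z_0|\le1$: $\pi^{-1/2}e^{-z_0T/2}\le e^{|T|}$.

**Step 3: every level is crossed twice.** *This turns (5) into an area bound.* Let $u=u_s$, $a_0=u(0)$, $z\in(\alpha,\beta)$ and $I=[-\frac\varepsilon2+\varepsilon^2,\frac\varepsilon2-\varepsilon^2]$. Let $x_z\in(\frac\varepsilon2-\varepsilon^2,\frac\varepsilon2)$ be the point with $g_s(x_z)=z$.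

(i) *If $z<a_0-C_0\varepsilon$, then for all $x\in I$ there are at least two $y\in(-\frac\varepsilon2,\frac\varepsilon2)$ with $u(x,y)=z$.* Let $U$ be the component of $\{p\in E:u(p)>z\}$ containing $0$; it is open in $E$. If $U\cap C=\emptyset$, then $U\subset\mathrm{Int}E$ is open. Moreover $u=z$ on $\partial U$: a boundary point with $u>z$ would have a connected neighbourhood in $E$ inside $\{u>z\}$ meeting $U$, so it would belong to the open set $U$. Step 2 gives $a_0\le z+C_0\varepsilon$, a contradiction. So $U$ meets $\{q\in C:\gamma_s(q)>z\}$, which consists of the two connected arcs $H^\pm=\{(x,y)\in C:\pm x>x_z\}$. Hence $U$ contains one of them. By Step 1, $-U$ is also the component containing $0$, so $-U=U$ and $U$ contains both. As $U$ is connected, its projection to the $x$-axis contains $I$. So for $x\in I$ there is $y$ with $u(x,y)>z$, while $u(x,\pm\frac\varepsilon2)=\alpha<z$. The intermediate value theorem gives a solution on each side of $y$.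

(ii) *If $z>a_0+C_0\varepsilon$, then for all $y\in(-\frac\varepsilon2,\frac\varepsilon2)$ there are at least two $x\in(-\frac\varepsilon2,\frac\varepsilon2)$ with $u(x,y)=z$.* In the same way, by the second claim of Step 2, the component of $\{u<z\}$ containing $0$ meets $C$. It therefore contains one of the two arcs $\{|x|<x_z,\ y=\pm\frac\varepsilon2\}$ of $\{\gamma_s<z\}$, hence by symmetry both. So its projection to the $y$-axis is all of $[-\frac\varepsilon2,\frac\varepsilon2]$, while $u(\pm\frac\varepsilon2,y)=\beta>z$.

**Step 4: the central height avoids $0$.** *We bound $\mathcal A(u_s)$ from below by walls meeting at the central height and from above by walls of one kind only.* Let $a$ be the point of $[\alpha,\beta]$ nearest to $a_0$.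

*Lower bound.* On $\{\alpha<u<\min(\beta,a_0-C_0\varepsilon)\}$ use $F\ge\kappa_1|u_y|$; on the disjoint set $\{\max(\alpha,a_0+C_0\varepsilon)<u<\beta\}$ use $F\ge\kappa_2|u_x|$. On lines, $\int f(u)|u_y|\,dy=\int f(z)\,\#\{y:u=z\}\,dz$, and similarly in $x$. With Step 3 and $|I|=\varepsilon-2\varepsilon^2$, the first set contributes at least $2(\varepsilon-2\varepsilon^2)\int_\alpha^{\min(\beta,a_0-C_0\varepsilon)}\kappa_1$ and the second at least $2\varepsilon\int_{\max(\alpha,a_0+C_0\varepsilon)}^\beta\kappa_2$, where an integral over an empty interval is $0$. Replacing the inner limits by $a$ changes each integral by at most $C_0C_1\varepsilon$ in the unfavourable direction. For the first: if $a_0<\alpha$, then $a=\alpha$ and both integrals are $0$; otherwise the part of $[\alpha,a]$ that is lost has length at most $C_0\varepsilon$. The second is the same. As $\int_\alpha^\beta\kappa_1\le C_1$, this gives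
$$\mathcal A(u_s)\ge2\varepsilon\Big[\int_\alpha^a\kappa_1+\int_a^\beta\kappa_2\Big]-C_2\varepsilon^2.\tag{8}$$

*Upper bounds.* For $i=1,2$,
$$\mathcal A(u_s)\le2\varepsilon\int_\alpha^\beta\lambda_i\,dz+C_1\varepsilon^2.\tag{9}$$
For $i=2$ use Lemma 2 with the competitor $w(x,y)=g_s(x)$ and (5): $\int_E\lambda_2(g_s)|g_s'|=2\varepsilon\int_\alpha^\beta\lambda_2$. For $i=1$ use $w_\eta=\min\{\beta,\;g_s(x)+(\frac\varepsilon2-|y|)/\eta\}$. It equals $g_s$ on $y=\pm\frac\varepsilon2$ and $\beta$ on $x=\pm\frac\varepsilon2$, so its boundary values are $\gamma_s$. For fixed $x$ it rises from $g_s(x)\ge\alpha$ to at most $\beta$ from each side, so $\int_E\lambda_1(w_\eta)|\partial_yw_\eta|\le2\varepsilon\int_\alpha^\beta\lambda_1$. And $\partial_xw_\eta$ is bounded independently of $\eta$ and supported where $\frac\varepsilon2-|y|\le2h\eta$, so its contribution is $O(\eta)$. Let $\eta\to0$.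

*Comparison.* By (4), $\lambda_i\le\kappa_i+2C_1z^2$, and $\int_\alpha^\beta z^2dz\le2h\cdot\frac94h^2=\frac92h^3$. Combining (8) with (9) for $i=2$ and for $i=1$ and dividing by $2\varepsilon$,
$$\int_\alpha^a(\kappa_1-\kappa_2)\,dz\le C_3(\varepsilon+h^3),\qquad\int_a^\beta(\kappa_2-\kappa_1)\,dz\le C_3(\varepsilon+h^3).$$
As $|\kappa_1-\kappa_2+\delta z|\le2C_1z^2$, these give that $\frac\delta2(\alpha^2-a^2)$ and $\frac\delta2(\beta^2-a^2)$ are at most a constant times $\varepsilon+h^3$. Since $\max(|\alpha|,|\beta|)=h+|s|$,
$$a^2\ge(h+|s|)^2-C_4(\varepsilon+h^3).\tag{10}$$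
Fix $h$ with $C_4h\le\frac14$, then $\varepsilon$ with $C_4\varepsilon\le h^2/4$. Then $a^2\ge(h+|s|)^2-\frac12h^2\ge\frac12h^2$. Since $\alpha<0<\beta$ and $a$ is the nearest point to $a_0$, $a_0$ has the sign of $a$ and $|a_0|\ge|a|$. So
$$|u_s(0)|>\tfrac h2\quad\text{for all }|s|\le\tfrac h2.\tag{11}$$
For $s=-\frac h2$ we have $\beta=\frac h2$ and $a^2\ge\frac94h^2-\frac12h^2=\frac74h^2>\beta^2$. So $a\in[\alpha,\beta]$ forces $a<0$, and $u_{-h/2}(0)<0$. Likewise $u_{h/2}(0)>0$.

**Step 5: two minimizers at the jump.** *We approach the jump from both sides.* By Step 1, $s\mapsto u_s(0)$ is nondecreasing. Let $s^*=\sup\{s:u_s(0)<0\}$. By (11), $u_s(0)<-\frac h2$ for $s<s^*$ and $u_s(0)>\frac h2$ for $s>s^*$. At $s^*$ one of the two holds. If the first holds, then $s^*<\frac h2$, and we take $s_n=s^*$ and $t_n\downarrow s^*$ strictly. If the second holds, then $s^*>-\frac h2$, and we take $t_n=s^*$ and $s_n\uparrow s^*$ strictly. In both cases $s_n<t_m$ for all $n,m$, $s_n\to s^*$ is nondecreasing, $t_n\to s^*$ is nonincreasing, $u_{s_n}(0)<-\frac h2$ and $u_{t_n}(0)>\frac h2$.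

All $u_s$ lie between $u_{-h/2}$ and $u_{h/2}$, so they are uniformly bounded. By Lemma 4 and monotonicity, $u_{s_n}\uparrow u_-$ and $u_{t_n}\downarrow u_+$ in $C^\infty_{loc}(\mathrm{Int}E)$, the limits are smooth solutions of (2), and
$$u_-(0)\le-\tfrac h2<\tfrac h2\le u_+(0),\qquad u_{s_n}\le u_-\le u_+\le u_{t_m}.$$
For $q\in C$ this gives $\gamma_{s_n}(q)\le\liminf_{p\to q}u_\pm\le\limsup_{p\to q}u_\pm\le\gamma_{t_m}(q)$. Let $n,m\to\infty$: $u_\pm$ extend continuously to $E$ with $u_\pm=\gamma_{s^*}$ on $C$.

It remains to compute areas. By (1), $F(u+c,p)\le e^{(|T|+\|A\|)|c|}F(u,p)$. The function $u_{s^*}+s-s^*$ has boundary values $\gamma_s$, so $a(\gamma_s)\le\mathcal A(u_{s^*}+s-s^*)\to a(\gamma_{s^*})$ as $s\to s^*$. By Fatou's lemma $\mathcal A(u_-)\le\liminf a(\gamma_{s_n})\le a(\gamma_{s^*})$, and in the same way $\mathcal A(u_+)\le a(\gamma_{s^*})$. By Lemma 2 equality holds. So $\Gamma_{s^*}$, the graph of a Lipschitz function over the boundary of a square, bounds two distinct compact embedded minimal disks of least area, the graphs of $u_-\ne u_+$.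 This proves the last assertion of Theorem 1 and (1)$\Rightarrow$(2). $\blacksquare$

## Scalar $S$: uniqueness by convexity

Now let $A=\lambda I+\mu J$. Then $e^{-zA}$ is $e^{-\lambda z}$ times a rotation and $G_z=e^{-2\lambda z}I$. By the flip we may assume $\lambda\ge0$. If $\lambda=0$, put $t=z$ and $\sigma=0$; the metric is Euclidean. If $\lambda>0$, put $t=e^{\lambda z}/\lambda>0$ and $\sigma=1$; then $dz=dt/(\lambda t)$ and the metric is $(\lambda t)^{-2}(dx^2+dy^2+dt^2)$.

A graph $t=w(x,y)$ has area $\int W$ or $\lambda^{-2}\int W/w^2$, where $W=\sqrt{1+|\nabla w|^2}$. In the second case the Euler–Lagrange equation is $\operatorname{div}(w^{-2}\nabla w/W)=-2W/w^3$, i.e. $\operatorname{div}(\nabla w/W)=\frac{2}{wW}(|\nabla w|^2-W^2)=-\frac{2}{wW}$. So in both cases minimality of the graph is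
$$\Delta w-\frac{D^2w(\nabla w,\nabla w)}{W^2}=-\frac{2\sigma}{w}.\tag{12}$$

Let $f\colon M\to X$ be any compact branched minimal surface with boundary $\Gamma$, where $\Gamma$ may contain vertical segments. In local conformal coordinates on $\mathrm{int}M$, $f=(x_1,x_2,t)$ is critical for $\int t^{-2\sigma}(|\nabla x_1|^2+|\nabla x_2|^2+|\nabla t|^2)$, which gives
$$\Delta x_k=\tfrac{2\sigma}t\nabla x_k\cdot\nabla t,\qquad\Delta t=\tfrac\sigma t\big(|\nabla t|^2-|\nabla x_1|^2-|\nabla x_2|^2\big).\tag{13}$$

The plan is to trap $f$ between two minimal graphs $w^-\le w^+$ and to show $w^+=w^-$ by convexity, which is available here in suitable variables.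

**Step 1: $M$ is connected and $f(\mathrm{int}M)\subset\Pi^{-1}(\mathrm{Int}E)$.** By (13) a nonconstant linear function $\ell$ of $(x_1,x_2)$ satisfies $\Delta(\ell\circ f)-\frac{2\sigma}t\nabla t\cdot\nabla(\ell\circ f)=0$, so the strong maximum principle holds for it. If $M_0$ is a component of $M$ without boundary, then $\ell\circ f$ is constant on $M_0$ for every $\ell$, so $f(M_0)$ lies in a vertical line, impossible for a branched immersion. So every component has boundary, and as $\partial M\cong\Gamma$ is one circle, $M$ is connected. If $\ell\circ f$ attained its maximum over $M$ at an interior point, it would be constant, and $\Gamma$ would lie in a vertical plane, contradicting $\Pi(\Gamma)=C$. So $\ell\circ f<\max_E\ell$ on $\mathrm{int}M$ for every $\ell\ne0$. The points satisfying all these inequalities are exactly those of $\mathrm{Int}E$.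

**Step 2: comparison with graphs.** *Let $w\in C^0(E)$ be smooth in $\mathrm{Int}E$ and solve (12), with the graph of $w|_C$ strictly above (below) $\Gamma$ at every point of $\Gamma$. Then $t\circ f\le w\circ\Pi\circ f$ (resp. $\ge$) on $M$.*

Let $v=t\circ f-w\circ\Pi\circ f$. In conformal coordinates write $m=|f_1|^2=|f_2|^2$ (Euclidean lengths), so $|\nabla x_1|^2+|\nabla x_2|^2+|\nabla t|^2=2m$, and $\nabla t=\nabla v+w_k\nabla x_k$. By (13),
$$\Delta v=\tfrac\sigma t(2|\nabla t|^2-2m)-\tfrac{2\sigma}t\nabla t\cdot(\nabla t-\nabla v)-w_{kl}\nabla x_k\cdot\nabla x_l=-\tfrac{2\sigma m}t+\tfrac{2\sigma}t\nabla t\cdot\nabla v-w_{kl}\nabla x_k\cdot\nabla x_l.$$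
Off branch points let $n$ be the Euclidean unit normal of $f$ and $n_0=(-\nabla w,1)/W$, with the sign of $n$ chosen so that $n\cdot n_0\ge0$. A subscript $h$ denotes the horizontal part. As $f_1/\sqrt m,f_2/\sqrt m,n$ are orthonormal, $\nabla x_k\cdot\nabla x_l=m(\delta_{kl}-n_kn_l)$. So $w_{kl}\nabla x_k\cdot\nabla x_l=m[\Delta w-D^2w(n_h,n_h)]$, and by (12) $\Delta w=-\frac{2\sigma}w+D^2w(n_{0h},n_{0h})$. Therefore
$$\Delta v=\tfrac{2\sigma}t\nabla t\cdot\nabla v+2\sigma m\Big(\frac1w-\frac1t\Big)+m\big[D^2w(n_h,n_h)-D^2w(n_{0h},n_{0h})\big].$$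
The bracket is at most $2|D^2w||n-n_0|$ in absolute value. The function $t-w(x)$ has Euclidean gradient $Wn_0$, so $|\nabla v|=\sqrt m\,W\sin\theta$ with $\theta=\angle(n,n_0)\in[0,\frac\pi2]$. As $|n-n_0|=2\sin\frac\theta2$ and $\sin\theta=2\sin\frac\theta2\cos\frac\theta2\ge|n-n_0|/\sqrt2$, we get $|\nabla v|\ge\sqrt{m/2}\,|n-n_0|$. So where $v\ge0$, i.e. $t\ge w$,
$$\Delta v\ge-b|\nabla v|,\qquad b=\tfrac{2\sigma}t|\nabla t|+2\sqrt{2m}\,|D^2w|,$$
with $b$ locally bounded in $\mathrm{int}M$. At branch points $\nabla v$ and $\Delta v$ vanish, since all terms of the first formula for $\Delta v$ contain $df$ quadratically; so the inequality holds there too.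

If $\max_Mv>0$, it is attained in $\mathrm{int}M$, since $v<0$ on $\partial M$. By the strong maximum principle (Gilbarg–Trudinger, Thm 3.5) $v$ is constant near each maximum point, and by connectedness it is a positive constant on $M$, contradicting $v<0$ on $\partial M$. The other case is the same for $-v$, using $\frac1w-\frac1t\le0$ where $v\le0$.

**Step 3: squeezing.** *We trap all $f$ between two solutions.* For $q\in C$ let $\gamma^+(q)\ge\gamma^-(q)$ be the maximal and minimal $t$-heights of $\Gamma$ over $q$. As $\Gamma$ is compact, $\gamma^+$ is upper and $\gamma^-$ lower semicontinuous. The functions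
$$\gamma_j^+(q)=\max_{q'\in C}[\gamma^+(q')-j|q-q'|]+\tfrac1j,\qquad\gamma_j^-(q)=\min_{q'\in C}[\gamma^-(q')+j|q-q'|]-\tfrac1j$$
are Lipschitz, $\gamma_j^+>\gamma^+$ decreases strictly in $j$ to $\gamma^+$, and $\gamma_j^-<\gamma^-$ increases strictly to $\gamma^-$. If $\lambda>0$, we use only $j$ so large that $\gamma_j^->0$. Let $w_j^\pm$ be the functions whose graphs are the least-area disks bounded by the graphs of $\gamma_j^\pm$. Step 2, applied to these disks and to $f$, gives that $w_j^+$ decreases, $w_j^-$ increases, $w_j^-\le w_j^+$, and $w_j^-\circ\Pi\circ f\le t\circ f\le w_j^+\circ\Pi\circ f$. By Lemma 4, $w_j^\pm\to w^\pm$ smoothly on compact subsets of $\mathrm{Int}E$, $w^\pm$ solve (12), and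
$$w^-\circ\Pi\circ f\le t\circ f\le w^+\circ\Pi\circ f\ \text{ on }\mathrm{int}M,\quad\limsup_{p\to q}w^+\le\gamma^+(q),\quad\liminf_{p\to q}w^-\ge\gamma^-(q)\quad(q\in C).\tag{14}$$
The last two hold because $w^+\le w_j^+$ with $w_j^+$ continuous at $q$, and similarly for $w^-$.

**Step 4: $w^+=w^-$.** *The variable $v=1/w$ makes the integrand jointly convex.* If $\lambda>0$, put $v_1=1/w^+\le v_2=1/w^-$ and $\Psi(v,p)=\sqrt{v^4+|p|^2}$. As $\nabla(1/w)=-\nabla w/w^2$, we have $W/w^2=\Psi(v,\nabla v)$ for $v=1/w$, so $v_1,v_2$ are critical for $\int\Psi(v,\nabla v)$. If $\lambda=0$, put $v_1=w^-\le v_2=w^+$ and $\Psi=\sqrt{1+|p|^2}$. In both cases $v_1,v_2$ are bounded and $|\Psi_p|\le1$; moreover $|\Psi_v|\le2v$ for $\lambda>0$ and $\Psi_v=0$ for $\lambda=0$.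

$\Psi$ is jointly convex in $(v,p)$. This is clear for $\lambda=0$. For $\lambda>0$, $\Psi=|(v^2,p)|$ is the Euclidean norm, which is convex and strictly increasing in its first entry on $[0,\infty)$, composed with the convex function $v^2$. It is strictly convex along every segment on which $v$ is not constant, because $\big(\frac{v_1+v_2}2\big)^2<\frac{v_1^2+v_2^2}2$ for $v_1\neq v_2$.

Let $\varphi=v_2-v_1\ge0$, which is bounded, $\Psi^i=\Psi(v_i,\nabla v_i)$, and
$$D=(\Psi_p^2-\Psi_p^1)\cdot\nabla\varphi+(\Psi_v^2-\Psi_v^1)\varphi.$$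
With $g(\theta)=\Psi\big((1-\theta)(v_1,\nabla v_1)+\theta(v_2,\nabla v_2)\big)$ we have $D=g'(1)-g'(0)\ge0$. If $\varphi$ had boundary values $0$, testing with $\varphi$ would give $\int D=0$. But where $\Gamma$ has vertical segments $\varphi$ may stay positive, so we cut off.

Let $c>0$. By (14), $\limsup_{p\to q}\varphi\le j(q)$, where $j(q)$ is the length in the $v$-coordinate of the (possibly degenerate) vertical arc of $\Gamma$ over $q$. The set $Z_c=\{q:j(q)\ge c\}$ is finite: its points correspond to disjoint arcs of the circle $\Gamma$ with diameters bounded below, and by uniform continuity of a parameterization the parameter lengths of these arcs are bounded below. Also $\overline{\{\varphi>c\}}\cap C\subset Z_c$. Let $\chi_r$ be a Lipschitz cut-off, $0\le\chi_r\le1$, vanishing on the $r$-balls around $Z_c$, equal to $1$ off the $2r$-balls, with $|\nabla\chi_r|\le1/r$; then $\int|\nabla\chi_r|=O(r)$, with a constant that may depend on $c$. So $\chi_r(\varphi-c)^+$ is Lipschitz with compact support in $\mathrm{Int}E$. Testing both Euler–Lagrange equations with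 it and subtracting,
$$\int_{\{\varphi>c\}}\chi_r\big[(\Psi_p^2-\Psi_p^1)\cdot\nabla\varphi+(\Psi_v^2-\Psi_v^1)(\varphi-c)\big]+\int(\varphi-c)^+(\Psi_p^2-\Psi_p^1)\cdot\nabla\chi_r=0,$$
that is,
$$\int_{\{\varphi>c\}}\chi_rD=c\int_{\{\varphi>c\}}\chi_r(\Psi_v^2-\Psi_v^1)-\int(\varphi-c)^+(\Psi_p^2-\Psi_p^1)\cdot\nabla\chi_r\le C_5c+O(r),$$
with $C_5$ independent of $c$. For fixed $c$ let $r\to0$: by Fatou, $\int_{\{\varphi>c\}}D\le C_5c$. For $0<c'<c$ we get $\int_{\{\varphi>c\}}D\le\int_{\{\varphi>c'\}}D\le C_5c'$. Letting $c'\to0$, and using that $D$ is continuous, $D=0$ on $\{\varphi>0\}$.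

$D=0$ means that the convex function $g$ has equal derivatives at $0$ and $1$, so $g$ is affine. If $\lambda>0$, this is impossible where $\varphi>0$, so $\varphi\equiv0$. If $\lambda=0$, strict convexity in $p$ gives $\nabla\varphi=0$ on $\{\varphi>0\}$, so $\varphi$ is locally constant there. By continuity a component of $\{\varphi>0\}$ is also closed in $\mathrm{Int}E$, so either $\varphi\equiv0$ or $\varphi$ is a positive constant on $\mathrm{Int}E$. The latter contradicts $\limsup_{p\to q}\varphi\le j(q)=0$ for $q$ outside the countable set $\bigcup_{c>0}Z_c$.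

**Step 5: $f$ covers $D_L$ exactly once.** *So far every $f$ has its interior in the same graph; now we count sheets.* Let $w=w^+=w^-$. By (14), for *every* compact branched minimal surface $f$ with boundary $\Gamma$, $f(\mathrm{int}M)$ lies in the graph of $w$ over $\mathrm{Int}E$. This applies to $D_L$, whose interior is a $\Pi$-graph over $\mathrm{Int}E$, so $\mathrm{Int}(D_L)$ is that whole graph. Thus $f\colon(M,\partial M)\to(D_L,\Gamma)$ with $f(\mathrm{int}M)\subset\mathrm{Int}D_L$.

On $\mathrm{int}M$, $f$ is a nonconstant weakly conformal map into the surface $\mathrm{Int}D_L$, with isolated zeros of $df$. Orient $D_L$, which makes $\mathrm{Int}D_L$ a Riemann surface. On a small coordinate disk minus the zeros of $df$ the Jacobian of $f$ has one sign, so after reversing the coordinate if necessary $f$ is holomorphic, also across the zeros. These choices orient $M$, and $f$ is locally a branched covering. It is proper onto $\mathrm{Int}D_L$: the preimage of a compact set in $\mathrm{Int}D_L$ is compact and misses $\partial M$, because $f(\partial M)=\Gamma$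 is disjoint from $\mathrm{Int}D_L$. So every point of $\mathrm{Int}D_L$ has the same number $N\ge1$ of preimages counted with positive multiplicity. Then $f_*[M,\partial M]=N[D_L,\Gamma]$ in $H_2(D_L,\Gamma;\mathbb Z)$, and taking boundaries, $f_*[\partial M]=N[\Gamma]$ in $H_1(\Gamma;\mathbb Z)$. As $f|_{\partial M}$ is a homeomorphism onto $\Gamma$, $N=1$. So $f$ has no interior branch points and is a bijective parameterization of $D_L$. Thus $D_L$ is the unique compact branched minimal surface with boundary $\Gamma$; this is (2)$\Rightarrow$(1). $\blacksquare$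

## The curvature of $dz^2+|e^{-zA}dp|^2$

It remains to prove (2)$\Leftrightarrow$(3) in Theorem 1. If $S=\lambda I$, the previous section exhibits $X$ as flat ($\lambda=0$) or of constant curvature $-\lambda^2$ ($\lambda>0$ after the flip). So (2)$\Rightarrow$(3).

For the converse, rotate so that $S=\mathrm{diag}(\mu_1,\mu_2)$ and write $A=S+B$ with $B$ skew. The aim is to compute three sectional curvatures at $z=0$.

**Step 1: vertical planes.** Let $G_z'$ and $G_z''$ denote $z$-derivatives. At $z=0$, $G=I$,
$$G'=-(A+A^T)=-2S,\qquad G''=A^2+(A^T)^2+2A^TA=4S^2+2[S,B],$$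
since $A^2+(A^T)^2=2S^2+2B^2$ and $A^TA=(S-B)(S+B)=S^2+[S,B]-B^2$. The lines $z\mapsto(p,z)$ are unit speed geodesics, and for a constant horizontal coordinate vector $V$ the field $V$ is a Jacobi field along them, being the variation field of horizontal translation. It commutes with $\partial_z$, so $\nabla_{\partial_z}V=\nabla_V\partial_z$. This is horizontal, and $\langle\nabla_V\partial_z,V'\rangle$ is symmetric in $V,V'$, hence equal to $\frac12V^TG'V'$. So $\nabla_{\partial_z}V=\frac12G^{-1}G'V$. From $\frac12(|V|^2)''=\langle\nabla_{\partial_z}\nabla_{\partial_z}V,V\rangle+|\nabla_{\partial_z}V|^2$ and the Jacobi equation, at $z=0$,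
$$\langle R(V,\partial_z)\partial_z,V\rangle=\tfrac14V^TG'G^{-1}G'V-\tfrac12V^TG''V=-V^T(S^2+[S,B])V.$$
The diagonal entries of $[S,B]$ vanish, because $S$ is diagonal and $B$ is skew. So the sectional curvature of the plane spanned by $e_i$ and $\partial_z$ is $-\mu_i^2$, $i=1,2$.

**Step 2: the horizontal plane.** The slice $z=0$ is intrinsically flat, with second fundamental form $\pm\frac12G'=\mp S$. The Gauss equation gives that the horizontal plane has sectional curvature $-\det S=-\mu_1\mu_2$.

**Step 3: conclusion.** Constant curvature forces $\mu_1^2=\mu_2^2=\mu_1\mu_2$. If $\mu_1=-\mu_2$, then $\mu_1^2=\mu_1\mu_2=-\mu_1^2$, so both are $0$. In every case $\mu_1=\mu_2$, so $S$ is scalar. This is (3)$\Rightarrow$(2), and it completes the proof of Theorem 1. $\blacksquare$
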